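# Even pretzel knots with concordance crosscap number $n-1$

## A family of pretzel knots with the largest possible value

**Theorem 1.** Let $n\ge 3$, $a_1=6$, and let $a_2,\dots,a_n$ be odd multiples of $3$ with $a_j\ge 7(n-1)^2$. Then $\gamma_c(P(a_1,\dots,a_n))=n-1$. For each $n\ge 3$ these knots represent infinitely many smooth concordance classes; in particular there are infinitely many such knots.

Let us unpack the words. Everything in these notes is smooth.

**Definition (crosscap numbers).** For a knot $K\subset S^3$, the crosscap number $\gamma_3(K)$ is the smallest first Betti number $b_1(\Sigma)$ of a nonorientable surface $\Sigma\subset S^3$ with $\partial\Sigma=K$. Two knots $K,K'$ are concordant if there is a properly embedded annulus $C\subset S^3\times I$ with boundary $K\times\{0\}$ and $K'\times\{1\}$. The concordance crosscap number is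
$$\gamma_c(K)=\min\{\gamma_3(K') : K'\text{ is smoothly concordant to }K\}.$$

For example, the unknot bounds a Möbius band, so $\gamma_3=\gamma_c=1$ for it, and therefore $\gamma_c=1$ for every slice knot. A surface realizing $\gamma_3$ may be taken connected: closed components embedded in $S^3$ are orientable, so discarding them leaves a nonorientable surface and does not increase $b_1$.

**Definition (pretzel links).** For nonzero integers $a_1,\dots,a_n$, the pretzel link $P(a_1,\dots,a_n)$ consists of $n$ vertical twist boxes placed side by side and joined in the standard pattern. Box $i$ is a pair of strands with $a_i$ right-handed half-twists if $a_i>0$, and $-a_i$ left-handed ones if $a_i<0$. If exactly one $a_i$ is even, the link is a knot, and it is called an even pretzel knot. The boxes may be permuted cyclically, so we always call the even entry $a_1$.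

The upper bound $\gamma_c\le n-1$ costs nothing. Let $F$ be the pretzel surface: a top disc and a bottom disc joined by $n$ bands, the $i$-th with $a_i$ half-twists. Its boundary is $K$, it is connected, and its Euler characteristic is $2-n$, so $b_1(F)=n-1$. A loop going up band $1$ and down band $2$ passes $a_1+a_2$ half-twists, an odd number, so $F$ is nonorientable. Hence
$$\gamma_c(K)\le\gamma_3(K)\le n-1 .$$

The theorem says that for suitable parameters nothing better can be done, even after replacing $K$ by any knot concordant to it. It proves, for every $n\ge3$, the conjecture posed in Stanislav Jabuka, "The concordance crosscap number and rational Witt span of a knot", arXiv:2012.14801 (2020): for every $n\ge 3$ there exist infinitely many even $n$-stranded pretzel knots with $\gamma_c(K)=n-1$. The facts supplied with the problem include such families for $n=3$ and $n=4$, for instance $P(p,p,2p)$ for primes $p\equiv1\pmod{20}$ and $P(5,5,5^{2m+1}-2,10)$ for $m\ge0$.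

For $n=3$ the threshold is $7\cdot 4=28$, so $P(6,33,33)$ and $P(6,33,45)$ are covered; we shall do both by hand on the way. A wider explicit range of parameters is given by Theorem 2 near the end, which is not needed for the conjecture.

## Spanning surfaces and the homology of the double branched cover

We need a lower bound for $b_1$ of a spanning surface, and first we ask for one that ignores concordance.

Let $\Sigma(K)$ be the double cover of $S^3$ branched along $K$. The order of $H_1(\Sigma(K))$ is $\det K$, which is odd, so $\Sigma(K)$ is a rational homology sphere. For a finite abelian group $A$ write $A_{(p)}$ for its $p$-primary part and $\operatorname{rk}_pA$ for the minimal number of generators of $A_{(p)}$. By the structure theorem $\operatorname{rk}_pA=\dim_{\mathbb F_p}A[p]$, where $A[p]$ is the $p$-torsion. The second description shows that $\operatorname{rk}_p$ does not increase in subgroups, and the first that it does not increase in quotients.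

**The Gordon–Litherland form** (Invent. Math. 47 (1978)). Let $F\subset S^3$ be a compact connected surface whose boundary is a knot, and let $X_F$ be the double cover of $B^4$ branched along $F$ pushed into the interior. Then $X_F$ is two copies of $B^4$ glued along a tubular neighbourhood of $F$ in $S^3$. That neighbourhood is connected and homotopy equivalent to $F$, so van Kampen gives $\pi_1(X_F)=1$ and Mayer–Vietoris gives $H_2(X_F)\cong H_1(F)\cong\mathbb Z^{b_1(F)}$. The intersection form becomes the Gordon–Litherland form $G_F(x,y)=\operatorname{lk}(x,\tau y)$ on $H_1(F)$, where $\tau y$ is the double push-off of $y$. Since $\partial X_F=\Sigma(\partial F)$ and $H_1(X_F)=0$, the exact sequence of $(X_F,\partial X_F)$ gives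
$$H_1(\Sigma(\partial F))\cong\operatorname{coker}G_F,\quad\text{which is generated by } b_1(F)\text{ elements.}\tag{1}$$

As a small example, let $F$ be an unknotted band with an odd number $a$ of half-twists. Its form is $(\pm a)$, and $H_1(\Sigma(\partial F))\cong\mathbb Z/a$ is cyclic, as (1) demands. More generally, a knot bounding a Möbius band has cyclic $H_1(\Sigma)$.

**The Goeritz form.** If $F$ is a checkerboard surface of a connected diagram, then $F$ retracts to a connected planar graph in $S^2$, whose faces are the regions $S_0,\dots,S_m$ of the other colour. So $H_1(F)$ is generated by the boundary loops of the $S_i$ with the single relation $\sum S_i=0$, and on these generators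
$$G_F(S_i,S_j)=-\sum\eta(c)\ (i\ne j),\qquad G_F(S_i,S_i)=-\sum_{j\ne i}G_F(S_i,S_j),$$
where $c$ runs over the crossings shared by $S_i$ and $S_j$. The sign $\eta(c)=\pm1$ depends only on the crossing and the shading near it, and changes when the shading is reversed.

**The pretzel surface.** Its complementary regions are $S_i$, $i\in\mathbb Z/n$, lying between boxes $i$ and $i+1$. Regions $S_{i-1}$ and $S_i$ share exactly the crossings of box $i$. Right-handed boxes all look alike relative to the shading; call their sign $\eta$. Left-handed boxes have sign $-\eta$. So $G_F(S_{i-1},S_i)=-\eta a_i$ for entries of any sign. Let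
$$L=\Big\{v\in\mathbb Z^n:\sum v_i=0\Big\},\qquad \langle v,v'\rangle=\sum a_iv_iv_i' ,$$
of rank $n-1$. The vectors $e_i-e_{i+1}$ generate $L$, sum to $0$, and satisfy $\langle e_{i-1}-e_i,e_i-e_{i+1}\rangle=-a_i$, while non-adjacent ones are orthogonal. Hence $S_i\mapsto e_i-e_{i+1}$ is a surjection between free groups of the same rank, so an isomorphism, and it identifies $G_F$ with $\eta L$. In the basis $e_i-e_n$ $(i<n)$ the Gram matrix of $L$ is $\operatorname{diag}(a_1,\dots,a_{n-1})+a_nJ$ with $J$ the all-ones matrix, so for positive entries
$$\det K=\det L=\sum_i\prod_{j\ne i}a_j .\tag{2}$$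

**What this gives for $\gamma_3$.** Suppose a prime $p$ divides every $a_i$. Then the Gram matrix vanishes mod $p$, so $\operatorname{coker}G_F\otimes\mathbb F_p=\mathbb F_p^{n-1}$ and $H_1(\Sigma(K))$ needs $n-1$ generators. By (1), $\gamma_3(K)=n-1$. So the question without concordance is easy.

**Where this stops.** A concordant knot $K'$ may have a quite different $H_1(\Sigma(K'))$. Take $K=P(3,-3,6)$. Its Gram matrix is
$$\begin{pmatrix}9&6\\6&3\end{pmatrix}=3\begin{pmatrix}3&2\\2&1\end{pmatrix},\qquad \det\begin{pmatrix}3&2\\2&1\end{pmatrix}=-1,$$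
so $H_1(\Sigma(K))\cong(\mathbb Z/3)^2$ and $\gamma_3(K)=2$. Now cut the $6$-twisted band across, which is one saddle move on $K$. The result is $P(3,-3)$, the boundary of an unknotted annulus with $3-3=0$ half-twists, a two-component unlink. Capping it off with two discs gives a connected surface with one boundary component and Euler characteristic $2-1=1$, a disc. So $K$ is slice and $\gamma_c(K)=1$. The rank of $H_1$ dropped from $2$ to $0$ along a concordance.

From now on all $a_i$ are positive, and we must find out what positivity forbids.

## Two definite lattices from one diagram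

Let $a_1>0$ be even, $a_2,\dots,a_n>0$ odd, $n\ge3$, $K=P(a_1,\dots,a_n)$, $N=\sum a_i$. The aim of this section is to bound $\Sigma(K)$ from both sides by negative definite, simply connected $4$-manifolds. The two checkerboard surfaces of the standard diagram provide them.

Since all $a_i>0$, every crossing has the same sign $\eta$ for the surface $F$, and $G_F\cong\eta L$ with $L$ positive definite. Let $F'$ be the other checkerboard surface, and let $\mathbb Z^N$ have orthonormal basis $f_{i,k}$ $(1\le i\le n$, $1\le k\le a_i)$, one vector for the $k$-th crossing from the top in box $i$. Put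
$$R=\Big\{r\in\mathbb Z^N:\text{ the box sums }\sum_kr_{i,k}\ (i=1,\dots,n)\text{ are all equal}\Big\},$$
of rank $N-(n-1)$, with the form of $\mathbb Z^N$.

**Claim: $G_{F'}\cong-\eta R$.** The regions complementary to $F'$ are the top region $D_+$, the bottom region $D_-$, and bigons $B_{i,k}$ $(1\le k<a_i)$ between crossings $(i,k)$ and $(i,k+1)$. Send
$$D_+\mapsto\sum_if_{i,1},\qquad B_{i,k}\mapsto f_{i,k+1}-f_{i,k},\qquad D_-\mapsto-\sum_if_{i,a_i}.$$
The images lie in $R$ and sum to $\sum_i\big(f_{i,1}+(f_{i,a_i}-f_{i,1})-f_{i,a_i}\big)=0$. Crossing $(i,k)$ is shared by the region just above it and the region just below it. In the images, $f_{i,k}$ occurs with coefficient $+1$ in the region above and $-1$ in the region below, and in no other. So the inner product of two different images is minus the number of shared crossings, and the self-products are then determined by the zero sum. The sign of each crossing for $F'$ is $-\eta$, so the form is $-\eta$ times the form on the images. Finally, $D_+$ and the $B_{i,k}$ generate $R$: subtracting a multiple of $D_+$ from $r\in R$ makes all box sums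 zero, and vectors with zero box sums are spanned by the consecutive differences $B_{i,k}$. Their number is $1+N-n=\operatorname{rank}R$, so they form a basis of $R$, and the map is an isomorphism.

**Example.** For $P(2,1,1)$ we have $N=4$. The lattice $L$ has Gram matrix $\begin{pmatrix}3&1\\1&2\end{pmatrix}$ in the basis $e_1-e_3,e_2-e_3$. The lattice $R$ has basis $D_+=f_{1,1}+f_{2,1}+f_{3,1}$ and $B_{1,1}=f_{1,2}-f_{1,1}$, with Gram matrix $\begin{pmatrix}3&-1\\-1&2\end{pmatrix}$. Both determinants are $5$, which is also the value of (2).

(The map $v\mapsto\sum_{i,k}v_if_{i,k}$ embeds $L$ isometrically in $\mathbb Z^N$, and a vector with box sums $s_i$ is orthogonal to the image iff $\sum v_is_i=0$ whenever $\sum v_i=0$, that is, iff the $s_i$ agree. So $R=L^\perp$. We do not use this.)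

**Orientations.** A sign in front of an oriented manifold means its orientation, kept or reversed. Put $Y=-\eta\,\Sigma(K)$, $X_L=-\eta X_F$, $X_R=\eta X_{F'}$. Then $X_L,X_R$ are simply connected and
$$\partial X_L=Y,\quad Q_{X_L}=-L;\qquad\qquad \partial X_R=-Y,\quad Q_{X_R}=-R .$$

**Dual lattices.** Let $L^*\subset L\otimes\mathbb Q$ be the dual lattice, the set of $x$ with $\langle x,v\rangle\in\mathbb Z$ for all $v\in L$, and let $|x|^2=\langle x,x\rangle$. Since $X_L$ is simply connected, $H^2(X_L)=\operatorname{Hom}(H_2(X_L),\mathbb Z)=L^*$, where $c\in L^*$ stands for the covector $v\mapsto\langle c,v\rangle$. In the sequence of $(X_L,Y)$ we have $H^2(X_L,Y)\cong H_2(X_L)=L$, mapping to $L^*$ by $\pm$ the inclusion, and $H^3(X_L,Y)\cong H_1(X_L)=0$. Therefore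
$$H^2(Y)=L^*/L .$$
In the same way the restriction $R^*=H^2(X_R)\to H^2(Y)$ has kernel $R$.

**Definition (characteristic).** An element $c\in L^*$ is characteristic if $\langle c,v\rangle\equiv\langle v,v\rangle$ mod $2$ for all $v\in L$; similarly for $R$.

**A characteristic vector in $R$ itself.** If $n$ is even put $r_0=0$. If $n$ is odd let $r_0$ have entries alternately $+1,-1$ in box $1$ and $0$ elsewhere; as $a_1$ is even, all its box sums are $0$, so $r_0\in R$. For $v\in R$ with common box sum $s$, $v\cdot v\equiv\sum_{i,k}v_{i,k}=ns$ mod $2$. For $n$ even this is $0=r_0\cdot v$. For $n$ odd it is $\equiv s=\sum_kv_{1,k}\equiv r_0\cdot v$. So $r_0$ is characteristic. With $\delta=1$ for $n$ even and $\delta=0$ for $n$ odd,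
$$|r_0|^2=N-N_0,\qquad N_0:=a_2+\dots+a_n+\delta a_1.\tag{3}$$
In the example $P(2,1,1)$, $r_0=f_{1,1}-f_{1,2}$ has $r_0\cdot D_+=1\equiv3$ and $r_0\cdot B_{1,1}=-2\equiv2$, as it should.

Next we describe the $p$-torsion of $L^*/L$ and find characteristic elements in each class.

**Lemma 1.** Let $p$ be an odd prime, $D=\{i:p\mid a_i\}$, $r=|D|\ge1$, and
$$V=\Big\{\xi\in\mathbb F_p^n:\sum\xi_i=0,\ \xi_i=0\text{ for }i\notin D\Big\}.$$
Then $[X/p]\mapsto X\bmod p$ is an isomorphism $(L^*/L)[p]\cong V$, so $\operatorname{rk}_pH_1(\Sigma(K))=r-1$. If $X\in L$ reduces mod $p$ into $V$ and $X_i$ is odd for all $i\ge2$, then $X/p\in L^*$ is characteristic.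

*Proof.* A $p$-torsion class is represented by $z/p$ with $z\in L$ and $z/p\in L^*$. The last condition says $\sum a_iz_iv_i\equiv0$ mod $p$ for all $v\in L$. Testing $v=e_i-e_j$, we see that it holds iff $a_iz_i$ mod $p$ is independent of $i$. Since $D\ne\emptyset$, the common value is $0$, which means $p\mid z_i$ for $i\notin D$. So the class maps into $V$. The map is injective, because $z\in L$ with all coordinates divisible by $p$ lies in $pL$. It is surjective: lift $\xi_2,\dots,\xi_n$ to integers and put $z_1=-\sum_{i\ge2}z_i$; then $z\in L$ reduces to $\xi$. Since $V$ is a hyperplane in $\mathbb F_p^D$, its dimension is $r-1$, and $H_1(Y)\cong H^2(Y)$ by Poincaré duality.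

For the last statement, since $a_1$ is even and $a_iX_i$ is odd for $i\ge2$, for $v\in L$
$$p\langle X/p,v\rangle=\sum a_iX_iv_i\equiv\sum_{i\ge2}v_i\equiv\sum a_iv_i^2=\langle v,v\rangle\pmod 2,$$
and $p$ is odd. $\square$

When $p$ divides every $a_i$, we have $r=n$ and $V$ consists of all $\xi$ with $\sum\xi_i=0$.

## The double cover of a concordance

Let $K'$ be concordant to $K$ via $C\subset S^3\times I$. Let $Y'=-\eta\Sigma(K')$, and let $W$ be the double cover of $S^3\times I$ branched along $C$, oriented so that $\partial W=-Y\sqcup Y'$. We want to know how $H_1(Y)$ can lose rank when passing to $Y'$.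

**Lemma 2.** $H_*(W,Y;\mathbb Z/2)=H_*(W,Y';\mathbb Z/2)=0$. Hence $H_1(W)$ and $H^2(W)=\operatorname{Ext}(H_1(W),\mathbb Z)$ are finite of odd order, and $H_1(W;\mathbb Q)=H_2(W;\mathbb Q)=H^2(W;\mathbb Q)=0$.

*Proof.* **Step 1: the exteriors.** We show that the exterior $E_K\subset S^3\times\{0\}$ of $K$ has the homology of the exterior $E_C$ of $C$. The pair $(S^3\times I,S^3\times\{0\})$ is the union of $(E_C,E_K)$ and $(C\times D^2,K\times D^2)$ along $(C\times S^1,K\times S^1)$. The last two pairs have no homology, because $C\cong K\times I$. The union has none either, so relative Mayer–Vietoris gives $H_*(E_C,E_K)=0$.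

**Step 2: their double covers.** For a double cover $\pi:\tilde E\to E$ there is an exact sequence of chain complexes
$$0\to C_*(E;\mathbb Z/2)\to C_*(\tilde E;\mathbb Z/2)\xrightarrow{\pi_\#}C_*(E;\mathbb Z/2)\to0,$$
where the first map sends a simplex to the sum of its two lifts; these sums span $\ker\pi_\#$. The relative version shows that $H_*(\tilde E_C,\tilde E_K;\mathbb Z/2)$ sits between two copies of $H_*(E_C,E_K;\mathbb Z/2)=0$, so it vanishes.

**Step 3: filling in the branch set.** $(W,Y)$ is the union of $(\tilde E_C,\tilde E_K)$ and $(C\times D^2,K\times D^2)$ along $(C\times S^1,K\times S^1)$. All three have zero homology mod $2$, so $H_*(W,Y;\mathbb Z/2)=0$. The other end is the same.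

**Step 4: consequences.** $H_*(W,Y;\mathbb Z)\otimes\mathbb Z/2$ embeds in $H_*(W,Y;\mathbb Z/2)=0$, so the finitely generated groups $H_*(W,Y;\mathbb Z)$ are finite of odd order. In $H_1(Y)\to H_1(W)\to H_1(W,Y)$ both ends are finite of odd order, so $H_1(W)$ is too. In $H_2(Y;\mathbb Q)\to H_2(W;\mathbb Q)\to H_2(W,Y;\mathbb Q)$ both ends are $0$. So $H_2(W)$ is torsion, and universal coefficients give $H^2(W)=\operatorname{Ext}(H_1(W),\mathbb Z)$. $\square$

Fix an odd prime $p$ and define the subgroup
$$M_0=\{\beta|_Y:\ \beta\in H^2(W)_{(p)},\ \beta|_{Y'}=0\}\subset H^2(Y)_{(p)} .$$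
Its elements are the $p$-torsion classes on $Y$ that extend over $W$ and die on the other end.

**Lemma 3.** If $M_0=0$, then $H^2(Y)_{(p)}$ is a quotient of a subgroup of $H^2(Y')_{(p)}$. In particular $\operatorname{rk}_pH_1(\Sigma(K))\le\operatorname{rk}_pH_1(\Sigma(K'))$.

*Proof.* **Step 1: $M_0$ in homology.** The image of $H^2(W,Y')\to H^2(W)$ is the set of classes vanishing on $Y'$, a finite group. So $M_0$ is the $p$-part of the image of $H^2(W,Y')\to H^2(Y)$. By Lefschetz duality, $H^2(W,Y')\cong H_2(W,Y)$ and $H^2(Y)\cong H_1(Y)$, and up to sign the map becomes $\partial:H_2(W,Y)\to H_1(Y)$. Its image is $\ker(H_1(Y)\to H_1(W))$. So $M_0=0$ means that $H_1(Y)_{(p)}\to H_1(W)_{(p)}$ is injective.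

**Step 2: every $p$-torsion class on $Y$ extends.** On finite groups $\operatorname{Ext}(-,\mathbb Z)\cong\operatorname{Hom}(-,\mathbb Q/\mathbb Z)$ is exact and contravariant. Also $H^2(W)=\operatorname{Ext}(H_1(W),\mathbb Z)$ and $H^2(Y)=\operatorname{Ext}(H_1(Y),\mathbb Z)$, naturally, since $H_2(W)$ is torsion and $H_2(Y)\cong H^1(Y)=0$. So $H^2(W)_{(p)}\to H^2(Y)_{(p)}$ is surjective.

**Step 3: passing to $Y'$.** Because $M_0=0$, a class in $H^2(W)_{(p)}$ vanishing on $Y'$ also vanishes on $Y$. So the surjection of Step 2 factors through the image of $H^2(W)_{(p)}$ in $H^2(Y')_{(p)}$. That image is the required subgroup. Finally $H^2\cong H_1$ for $Y$ and $Y'$ by Poincaré duality. $\square$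

So if the $p$-rank drops along the concordance, then $M_0\ne0$. The rest of the proof consists in showing that nonzero elements of $M_0$ are impossible.

## A closed negative definite manifold, and what integrality shows

A class of $M_0$ extends from $X_L$ over $W$ and then dies on $Y'$. So it can be continued by zero over anything attached at $Y'$. We attach $-W$ and then $X_R$, which gives a closed manifold:
$$Z=X_L\cup_YW\cup_{Y'}(-W)\cup_YX_R .$$
The orientations match: $\partial X_L=Y$, $\partial W=-Y\sqcup Y'$, $\partial(-W)=Y\sqcup-Y'$, $\partial X_R=-Y$.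

Apply Mayer–Vietoris to $X_L\sqcup(-W)$ and $W\sqcup X_R$, which meet in $Y\sqcup Y'\sqcup Y$. The latter are rational homology spheres and $H_2(W;\mathbb Q)=0$, so
$$H_2(Z;\mathbb Q)=(L\otimes\mathbb Q)\oplus(R\otimes\mathbb Q),\text{ an orthogonal sum with form } -L\oplus-R .\tag{4}$$
Hence $Z$ is negative definite and $b_2(Z)=(n-1)+(N-n+1)=N$.

**Squares in $Z$.** Let $\mathcal C\in H^2(Z)$ restrict to the covector of $x\in L^*$ on $X_L$ and of $y\in R^*$ on $X_R$. The class $-x-y$ in (4) pairs with $v\in L$ as $-\langle -x,v\rangle=\langle x,v\rangle=\mathcal C(v)$, and likewise on $R$. So it is the rational Poincaré dual of $\mathcal C$, and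
$$\mathcal C^2=-|x|^2-|y|^2 .\tag{5}$$

The most direct use of this is that squares of integral classes are integers.

**Lemma 4.** If $x\in L^*$ and its class in $L^*/L=H^2(Y)$ lies in $M_0$, then $|x|^2\in\mathbb Z$.

*Proof.* Choose $\beta\in H^2(W)$ with $\beta|_Y=[x]$, $\beta|_{Y'}=0$. The classes $x$ on $X_L$, $\beta$ on $W$, $0$ on $-W$ and $0$ on $X_R$ agree along all three gluings. By the Mayer–Vietoris sequence in cohomology they come from some $\mathcal C\in H^2(Z)$. By (5), $|x|^2=-\mathcal C^2$, an integer. $\square$

**A case done by hand: $P(6,33,45)$.** Take $p=3$. If $M_0\ne0$, it contains an element of order $3$, that is, $[X/3]$ with $X\in L$ and $X\not\equiv0$ mod $3$. Lemma 4 says that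
$$\tfrac19(6X_1^2+33X_2^2+45X_3^2)=\tfrac13(2X_1^2+11X_2^2+15X_3^2)$$
is an integer, so $2(X_1^2+X_2^2)\equiv0$ mod $3$. Squares mod $3$ are $0$ or $1$, so $X_1\equiv X_2\equiv0$, and then $X_3=-X_1-X_2\equiv0$ as well, a contradiction. So $M_0=0$. By Lemmas 1 and 3 every $K'$ concordant to $K$ has $\operatorname{rk}_3H_1(\Sigma(K'))\ge2$, and by (1) every connected spanning surface of $K'$ has $b_1\ge2$. Hence $\gamma_c(P(6,33,45))=2$.

**Where integrality stops.** Write $a_i=pb_i$. For $X\in L$ the condition $|X/p|^2\in\mathbb Z$ reads $\sum b_i\xi_i^2=0$ in $\mathbb F_p$, where $\xi=X$ mod $p$. This is a quadratic form on the $(n-1)$-dimensional space $V$. If $n\ge4$, then $n-1\ge3$ and the Chevalley–Warning theorem provides a nonzero zero. So for $n\ge4$ there is always a nonzero class which Lemma 4 does not exclude, whatever the multiples $a_i$ of $p$ are. Even for $n=3$ this may happen: for $P(6,33,33)$ and $p=3$ the form is $2(\xi_1^2+\xi_2^2+\xi_3^2)$, which vanishes on $\xi=(1,1,1)$.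

Lemma 4 has not used that $Z$ is definite. This is what we use next, and here positivity of the $a_i$ enters.

## Characteristic classes of $M_0$ cannot be short

For a smooth closed definite manifold there is much more than integrality. The following replaces Lemma 4 by an inequality for characteristic elements.

We recall three textbook facts. First, on an oriented $4$-manifold $w_2$ evaluates on $v\in H_2$ as $v\cdot v$ mod $2$, and a class in $H^2$ is $c_1$ of a spin$^c$ structure iff it reduces to $w_2$ mod $2$. Second, $H^2$ acts freely and transitively on spin$^c$ structures, with $c_1(\mathfrak s+a)=c_1(\mathfrak s)+2a$. Third, Donaldson's theorem (J. Differential Geom. 26 (1987), with no assumption on $\pi_1$): the intersection form, modulo torsion, of a closed oriented smooth negative definite $4$-manifold is diagonal, $N\langle-1\rangle$ with $N=b_2$.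

**Proposition 5.** If $c\in L^*$ is characteristic and its class in $L^*/L=H^2(Y)$ lies in $M_0$, then $|c|^2\ge N_0$.

*Proof.* **Step 1: spin$^c$ structures on the pieces.** Choose $\beta\in H^2(W)$ with $\beta|_Y=[c]$ and $\beta|_{Y'}=0$. We want spin$^c$ structures with
$$c_1=c\text{ on }X_L,\quad \beta\text{ on }W,\quad 0\text{ on }-W,\quad r_0\text{ on }X_R ,$$
where $r_0$ is the vector of (3), regarded as a covector. On $X_L$ and $X_R$ they exist: these manifolds are simply connected, so a class in $H^2(\,\cdot\,;\mathbb Z/2)$ is determined by its values on $H_2$, and the characteristic covectors are exactly those reducing to $w_2$. On $\pm W$ the group $H^2$ has odd order by Lemma 2, so $a\mapsto2a$ is bijective, and $c_1$ is a bijection from spin$^c$ structures to $H^2$. So every class is a $c_1$.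

**Step 2: gluing.** $H^2(Y)$ and $H^2(Y')$ have odd order, so by the same argument spin$^c$ structures on $Y$ and $Y'$ are determined by $c_1$. Along the first $Y$ both sides have $c_1=[c]$. Along $Y'$ both have $0$. Along the second $Y$ both have $0$, since $r_0\in R$ and $R$ is the kernel of restriction from $X_R$. So the structures glue to a spin$^c$ structure on $Z$. Let $\mathcal C$ be its $c_1$. By (5), $\mathcal C^2=-|c|^2-|r_0|^2$.

**Step 3: Donaldson's theorem.** $Z$ is negative definite with $b_2=N$, so $H_2(Z)$ modulo torsion has a basis $u_1,\dots,u_N$ with $u_i\cdot u_j=-\delta_{ij}$. Since $\mathcal C$ reduces to $w_2$, each $\mathcal C(u_i)\equiv u_i\cdot u_i$ is odd, and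
$$\mathcal C^2=-\sum_{i=1}^N\mathcal C(u_i)^2\le-N.$$
So $|c|^2\ge N-|r_0|^2=N_0$ by (3). $\square$

**$P(6,33,33)$ by hand.** The class left open above is $\xi=(1,1,1)$, $p=3$. Take $X=(-2,1,1)\in L$. It reduces to $\xi$, and $X_2,X_3$ are odd, so $c=X/3$ is characteristic, with $|c|^2=\frac19(24+33+33)=10$. As $n=3$ is odd, $N_0=33+33=66$. Since $10<66$, the class of $\xi$ is not in $M_0$, and neither is its negative, because $M_0$ is a subgroup. All other nonzero $\xi\in V$ have exactly two nonzero coordinates, so $2\sum\xi_i^2=4\ne0$ in $\mathbb F_3$, and Lemma 4 excludes them. Thus $M_0=0$ and $\gamma_c(P(6,33,33))=2$.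

We package the argument for use.

**Corollary 6.** Let $p$ be an odd prime, and let $D$, $r=|D|\ge1$ and $V$ be as in Lemma 1. Suppose $K$ is concordant to a knot $K'$ with $\operatorname{rk}_pH_1(\Sigma(K'))<r-1$. Then there is $0\ne\xi\in V$ such that for every $k\in\mathbb F_p^*$
$$\sum a_iX_i^2\ge p^2N_0\quad\text{for all }X\in L\text{ with }X\equiv k\xi\ (\mathrm{mod}\ p)\text{ and }X_i\text{ odd for all }i\ge2.\tag{6}$$

*Proof.* By Lemma 1, $\operatorname{rk}_pH_1(\Sigma(K))=r-1>\operatorname{rk}_pH_1(\Sigma(K'))$, so $M_0\ne0$ by Lemma 3. A nonzero finite $p$-group contains an element of order $p$. Let $\xi\in V$ correspond to one in $M_0$. Then $k\xi$ corresponds to an element of $M_0$ for every $k$. For $X$ as in (6), $c=X/p$ is characteristic by Lemma 1 with class in $M_0$, so Proposition 5 gives $p^{-2}\sum a_iX_i^2=|c|^2\ge N_0$. $\square$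

## Short vectors for $p=3$, and Theorem 1

To contradict (6) we need, in every nonzero class $\xi$, one vector $X$ that is too short. The right-hand side $p^2N_0\ge p^2\sum_{i\ge2}a_i$ is what we would get from $|X_i|=p$ for $i\ge2$. Taking $|X_i|<p$ wherever $\xi_i\ne0$ saves something there, and the price is the term $a_1X_1^2$, since $X_1$ is forced by $\sum X_i=0$. For $p=3$, a small $a_1$ and large other entries make the price less than the saving.

**Step 1: set-up.** Let $K$ be as in Theorem 1; it is an even pretzel knot, so $\gamma_c(K)\le n-1$. Suppose $\gamma_c(K)\le n-2$. Then $K$ is concordant to a knot $K'$ with a connected spanning surface of $b_1\le n-2$, so $\operatorname{rk}_3H_1(\Sigma(K'))\le n-2<n-1$ by (1). As $3$ divides every $a_i$, Corollary 6 applies with $p=3$, $r=n$. Let $\xi\ne0$ be the class it gives, and use $k=1$.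

**Step 2: the short vector.** For $i\ge2$ let $X_i=\pm1$ with $X_i\equiv\xi_i$ mod $3$ if $\xi_i\ne0$, and $X_i=3$ if $\xi_i=0$. Let $X_1=-\sum_{i\ge2}X_i$. Then $X\in L$; $X\equiv\xi$ mod $3$, at $i=1$ because $\sum\xi_i=0$; $X_i$ is odd for $i\ge2$; and $|X_1|\le3(n-1)$.

**Step 3: it is too short.** Some $\xi_j\ne0$ with $j\ge2$, since otherwise $\xi_1=-\sum_{i\ge2}\xi_i=0$ as well. For this $j$ we have $a_jX_j^2=9a_j-8a_j$, so
$$\sum a_iX_i^2\le9\sum_{i\ge2}a_i-8a_j+6\cdot9(n-1)^2<9\sum_{i\ge2}a_i\le9N_0,$$
because $8a_j\ge56(n-1)^2>54(n-1)^2$. This contradicts (6). Hence $\gamma_c(K)=n-1$.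

**Step 4: infinitely many concordance classes.** We use determinants. Fix $a_2,\dots,a_{n-1}$ and let $a_n$ run over the odd multiples of $3$ with $a_n\ge7(n-1)^2$. In (2) the summand $i=n$ does not contain $a_n$ and the others contain it once, so $\det K=\alpha+\beta a_n$ with fixed $\alpha,\beta>0$. These determinants are distinct, hence so are the knots, and they form an infinite arithmetic progression with difference $6\beta$. For concordant $K,K'$ the product $\det K\det K'$ is a square (Fox–Milnor), so $\det K$ and $\det K'$ have the same squarefree part. If only finitely many concordance classes occurred, all these determinants would lie in finitely many sets $\{dy^2:y\in\mathbb Z\}$ with $d$ squarefree and positive. Each such set contains at most $\sqrt x$ positive integers up to $x$, so together they contain $O(\sqrt x)$. But the progression contains at least $x/(6\beta)-\mathrm{const}$ integers up to $x$. This is a contradiction for large $x$. $\blacksquare$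

This proves Theorem 1, and with it the conjecture for every $n\ge3$.

## Averaging over multiples: a wider range of parameters

**Theorem 2.** Let $n\ge3$, let $a_1>0$ be even and $a_2,\dots,a_n>0$ odd, and let $K=P(a_1,\dots,a_n)$ (the even entry may be at any position).

(a) If $\gcd(a_1,\dots,a_n)>1$ and $\displaystyle a_1\sum_{i=2}^n\frac1{a_i}\le2$, then $\gamma_c(K)=n-1$. Moreover every knot $K'$ smoothly concordant to $K$ has bridge number $\ge n$, so $n$ is the minimal bridge number in the concordance class of $K$; and every connected spanning surface of $K'$, orientable or not, has $b_1\ge n-1$.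

(b) More generally, let $p$ be an odd prime and let $D=\{i:p\mid a_i\}$, $r=|D|\ge1$. If $\displaystyle a_1\sum_{i\in D,\,i\ge2}\frac1{a_i}<2$, then $r-1\le\gamma_c(K)\le n-1$. Moreover $\operatorname{rk}_pH_1(\Sigma(K'))\ge r-1$ for every $K'$ concordant to $K$.

For example, (a) applies whenever the entries have a common factor $>1$ and each odd entry is at least $\frac{n-1}2a_1$. It applies to $P(6,9,9)$, where $6\cdot\frac29=\frac43\le2$, and to all knots of Theorem 1, where the sum is at most $\frac{6(n-1)}{7(n-1)^2}<2$.

The construction is the one used for Theorem 1, with one new difficulty. For larger $p$ the odd representative of $\xi_i$ in $(-p,p)$ need not be small. For $p=5$ the residues $1,2,3,4$ have odd representatives $1,-3,3,-1$, and for general $p$ it may be as large as $p-2$, where little is saved. But (6) holds for all multiples $k\xi$, and as $k$ varies every coordinate runs through all odd representatives. So we look at the average.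

*Proof.* **Step 1: reduction to a statement about rank.** In (a) choose a prime $p$ dividing the gcd. It is odd because $a_2$ is odd, and $D=\{1,\dots,n\}$, $r=n$. We show, in (a) and (b) together,
$$\operatorname{rk}_pH_1(\Sigma(K'))\ge r-1\quad\text{for every }K'\text{ concordant to }K .$$
This suffices. By (1), every connected spanning surface of $K'$ then has $b_1\ge r-1$, so $\gamma_c(K)\ge r-1$; the upper bound $\gamma_c(K)\le n-1$ was shown at the start. As for bridge numbers, if $K'$ has bridge number $b$, a sphere cuts $(S^3,K')$ into two balls, each with $b$ trivial arcs. The double cover of such a ball branched along the arcs is a handlebody of genus $b-1$, so $\Sigma(K')$ has Heegaard genus at most $b-1$ and $H_1(\Sigma(K'))$ has at most $b-1$ generators. In (a) this gives $b-1\ge n-1$. The standard diagram of $K$ has $n$ maxima, the arcs joining the top right of each box to the top left of the next one, cyclically, so it is an $n$-bridge presentation, and $n$ is attained.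

Suppose then that $\operatorname{rk}_pH_1(\Sigma(K'))<r-1$ for some $K'$ concordant to $K$, and let $0\ne\xi\in V$ be as in Corollary 6. For every $k\in\mathbb F_p^*$ we shall construct $X=X(k)$ as in (6). By (6),
$$\Delta(k):=p^2N_0-\sum a_iX_i(k)^2\le0\quad\text{for all }k .$$
We shall show that the average of $\Delta$ over $k\in\mathbb F_p^*$ is positive, which is a contradiction. Write $\mathbb E$ for this average.

**Step 2: odd representatives and their averages.** Let $T=\{i\ge2:\xi_i\ne0\}\subset D$. It is nonempty because $\xi\ne0$ and $\sum\xi_i=0$. Two different odd integers in $(-p,p)$ differ by a nonzero even number of absolute value less than $2p$, so not by a multiple of $p$; and none is divisible by $p$. So the $p-1$ numbers $\pm1,\pm3,\dots,\pm(p-2)$ represent each nonzero residue exactly once. For $i\in T$ let $m_i(k)$ be the one congruent to $k\xi_i$. As $k$ runs over $\mathbb F_p^*$, $m_i(k)$ runs exactly once over all of them. Hence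
$$\mathbb E\,m_i^2=\tfrac{p(p-2)}3,\qquad\mathbb E\,(p^2-m_i^2)=\tfrac{2p(p+1)}3,\qquad\mathbb E\,(p-|m_i|)^2=\tfrac{p(p+1)}3.\tag{7}$$
Indeed, let $h=\frac{p-1}2$. Then $\frac1h\sum_{j=1}^h(2j-1)^2=\frac{4h^2-1}3=\frac{(p-1)^2-1}3=\frac{p(p-2)}3$. The second value is $p^2$ minus the first. The numbers $p-|m_i|$ run over $2,4,\dots,2h$, each twice, and $\frac1h\sum_{j=1}^h(2j)^2=\frac{2(h+1)(2h+1)}3=\frac{p(p+1)}3$. (For $p=3$: $m_i=\pm1$, and the three values are $1$, $8$, $4$.)

**Step 3: the vectors $X(k)$.** Let $s=n-1-|T|$ be the number of $i\ge2$ outside $T$, and $\mu(k)=\sum_{i\in T}m_i(k)$. Put $X_i=m_i(k)$ for $i\in T$. For the $s$ indices $i\ge2$ outside $T$ put $X_i=\pm p$, with signs chosen so that these entries have total $0$ if $s$ is even, and total $-\sigma p$ if $s$ is odd, where $\sigma=\sigma(k)\in\{\pm1\}$ will be chosen below. Put $X_1=-\sum_{i\ge2}X_i$. Then $X\in L$, $X\equiv k\xi$ mod $p$ (at $i=1$ because $\sum\xi_i=0$), and $X_i$ is odd for $i\ge2$. The indices $i\ge2$ outside $T$ contribute $p^2a_i-a_ip^2=0$ to $\Delta(k)$, so by (3)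
$$\Delta(k)=\sum_{i\in T}a_i(p^2-m_i^2)+a_1(\delta p^2-X_1^2),\qquad X_1=\begin{cases}-\mu&s\text{ even},\\-(\mu-\sigma p)&s\text{ odd}.\end{cases}\tag{8}$$

**Step 4: what the hypotheses give.** Let $A=\sum_{i\in T}a_i$ and $B=\sum_{i\in T}1/a_i$. Since $T\subset D\cap\{2,\dots,n\}$, the hypotheses give $a_1B\le2$. Moreover $a_1B<2$ unless we are in case (a) with $T=\{2,\dots,n\}$, in which case $s=0$. We also use Cauchy–Schwarz in the form
$$\Big(\sum_{i\in T}x_i\Big)^2=\Big(\sum_{i\in T}a_i^{-1/2}\cdot a_i^{1/2}x_i\Big)^2\le B\sum_{i\in T}a_ix_i^2 .$$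

**Step 5: $s$ even.** Here $X_1^2=\mu^2\le B\sum_Ta_im_i^2$, and $\delta\ge0$. So by (8), (7) and $a_1B\le2$,
$$\mathbb E\Delta\ge A\cdot\tfrac{2p(p+1)}3-a_1B\cdot A\cdot\tfrac{p(p-2)}3=\tfrac{pA}3\big(2(p+1)-a_1B(p-2)\big)\ge\tfrac{pA}3\cdot6>0 .$$

**Step 6: $s$ odd, $n$ even.** Now $\delta=1$. Take $\sigma=\operatorname{sign}\mu$, either sign if $\mu=0$. Then
$$\delta p^2-X_1^2=p^2-(|\mu|-p)^2=2p|\mu|-\mu^2\ge-\mu^2,$$
and the estimate of Step 5 applies unchanged.

**Step 7: $s$ odd, $n$ odd.** Now $\delta=0$, so there is no term $a_1p^2$ to help. But $s\ge1$, so $a_1B<2$. Fix $i_0\in T$ and take $\sigma(k)=\operatorname{sign}m_{i_0}(k)$. Then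
$$-X_1=(m_{i_0}-\sigma p)+\sum_{i\in T\setminus\{i_0\}}m_i,\qquad|m_{i_0}-\sigma p|=p-|m_{i_0}|,$$
and Cauchy–Schwarz gives
$$X_1^2\le B\Big(a_{i_0}(p-|m_{i_0}|)^2+\sum_{i\in T\setminus\{i_0\}}a_im_i^2\Big).$$
By (7) the averages of $(p-|m_{i_0}|)^2$ and $m_i^2$ are both at most $\frac{p(p+1)}3$, so $\mathbb E X_1^2\le AB\frac{p(p+1)}3$ and
$$\mathbb E\Delta\ge A\cdot\tfrac{2p(p+1)}3-a_1AB\cdot\tfrac{p(p+1)}3=\tfrac{p(p+1)A}3(2-a_1B)>0 .$$

In all cases $\mathbb E\Delta>0$, while $\Delta(k)\le0$ for every $k$. This contradiction proves the theorem. $\blacksquare$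

## Pretzel knots outside Theorem 2(a)

**Positivity cannot simply be dropped.** For $q$ odd and $e\ne0$ even, let $K=P(q,-q,e)$, where $q$ and $e$ may have a common factor. As for $P(3,-3,6)$ above, cutting the $e$-twisted band by one saddle turns $K$ into $P(q,-q)$, the two-component unlink. So $K$ is ribbon, and $\gamma_c(K)=\gamma_c(\text{unknot})=1<2=n-1$.

**Positive parameters alone are not enough.** Let $K=P(2,1,\dots,1)$ with $n-1$ ones. Here $N=n+1$, so the second checkerboard surface $F'$ has $b_1=N-n+1=2$. If $F'$ is orientable, add a crosscap by a boundary connected sum with an unknotted Möbius band whose boundary is an unknot; this keeps the boundary $K$ and raises $b_1$ to $3$. Hence $\gamma_c(K)\le3$, which is less than $n-1$ for $n\ge5$.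

**Theorem 2(a) is a sufficient condition, not a classification.** The knots $P(5,5,5^{2m+1}-2,10)$ have $\gamma_c=3=n-1$, by the facts supplied with the problem. But $5^{2m+1}-2\equiv3$ mod $5$, so their entries have greatest common divisor $1$ and the gcd hypothesis fails.
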